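\title{Abelian topological groups with trivial weakly almost periodic compactification}

\begin{abstract}
We construct a countable, metrizable, non-trivial Boolean group on which every weakly almost periodic function is constant. This answers a question of Megrelishvili. The group is an algebra of subsets of $\mathbb N^{\mathbb N}$ under symmetric difference, metrized by a submeasure. The same construction embeds every topological group as a closed subgroup of a group with trivial weakly almost periodic compactification, abelian or Polish if the given group is, and it yields a metrizable group topology on $\mathbb Z$ with this property.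
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, topological groups are Hausdorff and $\mathbb N=\{0,1,2,\dots\}$. Let $G$ be a topological group and let $C(G)$ be the Banach algebra of bounded continuous complex-valued functions on $G$ with the supremum norm. For $f\in C(G)$ and $g\in G$ put $f_g(x)=f(gx)$. The function $f$ is \emph{weakly almost periodic} (w.a.p.) if its orbit $\{f_g:g\in G\}$ is relatively compact in the weak topology of $C(G)$. Translations are isometries of $C(G)$, so every orbit is bounded; the definition asks the orbit to behave like a bounded set in a reflexive space. The w.a.p.\ functions form a closed subalgebra $\mathrm{WAP}(G)$ of $C(G)$, and its maximal ideal space $W(G)$ is the \emph{weakly almost periodic compactification} of $G$.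

We use the equivalent description of $W(G)$ as the enveloping compact semitopological semigroup of $G$. A \emph{compact semitopological semigroup} is a compact Hausdorff space $S$ with an associative multiplication such that, for each fixed $t\in S$, the maps $s\mapsto st$ and $s\mapsto ts$ are continuous. The space $W(G)$ is such a semigroup, there is a continuous homomorphism $\iota:G\to W(G)$ with dense image, and $\mathrm{WAP}(G)$ consists of the functions $F\circ\iota$ with $F\in C(W(G))$. Since continuous functions separate the points of a compact Hausdorff space, $W(G)$ is a singleton if and only if every w.a.p.\ function on $G$ is constant.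

A rich supply of w.a.p.\ functions comes from representations. Let $\pi$ be a homomorphism from $G$ to the group of linear isometries of a Banach space $E$ onto itself. It is \emph{weakly continuous} if all its \emph{matrix coefficients} $x\mapsto\langle\pi(x)v,\psi\rangle$, with $v\in E$ and $\psi\in E^*$, are continuous.

\begin{proposition}\label{prop:reflexive}
Let $\pi$ be a weakly continuous representation of $G$ by linear isometries on a reflexive Banach space $E$. Then every matrix coefficient of $\pi$ is w.a.p. Consequently, if $W(G)$ is a singleton, then $\pi$ is trivial.
\end{proposition}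

\begin{proof}
Fix $v\in E$ and $\psi\in E^*$, and let $f(x)=\langle\pi(x)v,\psi\rangle$. The map $T:E^*\to C(G)$, $(T\xi)(x)=\langle\pi(x)v,\xi\rangle$, is linear with $\|T\|\le\|v\|$, hence continuous for the weak topologies. We have
\[
f_g(x)=\langle\pi(g)\pi(x)v,\psi\rangle=\langle\pi(x)v,\pi(g)^*\psi\rangle ,
\]
so $f_g=T(\pi(g)^*\psi)$ with $\|\pi(g)^*\psi\|=\|\psi\|$. The orbit of $f$ therefore lies in the image under $T$ of a closed ball of $E^*$, and this ball is weakly compact because $E^*$ is reflexive. Thus $f$ is w.a.p. If $W(G)$ is a singleton, then $f(x)=f(1)$, that is, $\langle\pi(x)v-v,\psi\rangle=0$ for all $x,v,\psi$, and $\pi(x)v=v$ by the Hahn--Banach theorem.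
\end{proof}

For example, on an infinite discrete group the indicator function of $\{1\}$ is a matrix coefficient of the regular representation on $\ell^2(G)$, so it is w.a.p., although its distinct translates are at distance $1$ from each other. For abelian groups the first source of representations is the continuous characters $G\to\{z\in\mathbb C:|z|=1\}$. They separate the points of every locally compact abelian group, and also of every locally convex space, where $e^{i\psi}$ is a character for each continuous real-linear functional $\psi$. The next example shows that an abelian group without characters may still have non-constant w.a.p.\ functions. A group is \emph{Boolean} if it is abelian and every element has order at most $2$.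

\begin{example}\label{ex:measure}
Let $\lambda$ be Lebesgue measure on $[0,1]$ and let $M$ be the Boolean group of measurable sets modulo null sets, with symmetric difference $\triangle$ as operation and $\lambda(A\triangle B)$ as metric. A continuous character of $M$ takes values $\pm1$, so it equals $1$ on the sets of measure less than some $\varepsilon>0$. Every set is a finite disjoint union, hence a $\triangle$-sum, of such sets, so the character is trivial. On the other hand, let $\pi(A)$ be multiplication by $1-2\cdot\mathbf 1_A$ on $L^2[0,1]$. This is a representation by isometries, and it is continuous because $\|\pi(A)v-\pi(B)v\|^2=4\int_{A\triangle B}|v|^2\,d\lambda$. Its matrix coefficient $\langle\pi(A)\mathbf 1,\mathbf 1\rangle=1-2\lambda(A)$ is w.a.p.\ and not constant.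
\end{example}

For non-abelian groups $W(G)$ can collapse completely: by a result of Megrelishvili, $W(G)$ is a singleton for the group $G=H_+([0,1])$ of orientation-preserving homeomorphisms of $[0,1]$ with the compact-open topology. The abelian examples above suggest that commutativity might prevent such a collapse. The following question of Megrelishvili appears in Uspenskij's paper \cite{Uspenskij}.

\medskip
\noindent\textbf{Question.} \emph{Is there an abelian topological group $G$ with more than one element such that $W(G)$ is a singleton?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:boolean}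
There is a countable, metrizable, non-trivial Boolean group $G$ such that $W(G)$ is a singleton.
\end{theorem}

\begin{theorem}\label{thm:more}
\leavevmode
\begin{enumerate}
\item[(a)] Every topological group $H$ is a closed topological subgroup of a topological group $G$ with $W(G)$ a singleton. If $H$ is abelian, $G$ can be taken abelian. If $H$ is Polish, $G$ can be taken Polish. If $H$ is a Hausdorff real topological vector space, $G$ can be taken to be a Hausdorff topological vector space containing $H$ as a closed subspace.
\item[(b)] For every non-trivial abelian group $H$, the direct sum $H^{(\omega)}$ of countably many copies of $H$ admits a metrizable group topology with $W$ a singleton.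
\item[(c)] There is a non-trivial monothetic Polish group with $W$ a singleton.
\item[(d)] The group $\mathbb Z$ admits a metrizable group topology $\tau$ with $W(\mathbb Z,\tau)$ a singleton.
\item[(e)] For all these groups, every weakly continuous representation by linear isometries on a reflexive Banach space is trivial.
\end{enumerate}
\end{theorem}

Here a space is \emph{Polish} if it is separable and completely metrizable, and a topological group is \emph{monothetic} if it has a dense cyclic subgroup.

Both theorems come from one construction. It modifies Example~\ref{ex:measure} by replacing the measure with a subadditive set function $\varphi$ on an algebra of subsets of $\mathbb N^{\mathbb N}$, and it attaches to each topological group $H$ a group $G(H)$ of $H$-valued step functions. Section~\ref{sec:limits} isolates the mechanism that makes $W$ collapse and so dictates the choice of the sets; Section~\ref{sec:groups} constructs $\varphi$ and $G(H)$; Section~\ref{sec:main} proves that $W(G(H))$ is a singleton; Section~\ref{sec:dense} deduces Theorem~\ref{thm:more}.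

\section{Compact semitopological semigroups}\label{sec:semigroups}

Multiplication in $W(G)$ is continuous in each variable separately, so an identity that holds on dense sets is extended to their closures one variable at a time.

\begin{lemma}\label{lem:closure}
Let $S$ be a compact semitopological semigroup.
\begin{enumerate}
\item[(a)] The closure of a subsemigroup $\Gamma\subset S$ is a subsemigroup.
\item[(b)] If every element of $\Gamma\subset S$ commutes with every element of $\Gamma'\subset S$, then the same holds for $\overline\Gamma$ and $\overline{\Gamma'}$.
\end{enumerate}
\end{lemma}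

\begin{proof}
(a) For $\gamma\in\Gamma$ the closed set $\{t:\gamma t\in\overline\Gamma\}$ contains $\Gamma$, hence $\overline\Gamma$. So for $t\in\overline\Gamma$ the closed set $\{s:st\in\overline\Gamma\}$ contains $\Gamma$, hence $\overline\Gamma$.

(b) For $\gamma'\in\Gamma'$ the closed set $\{s:s\gamma'=\gamma's\}$ contains $\Gamma$, hence $\overline\Gamma$. So for $s\in\overline\Gamma$ the closed set $\{t:st=ts\}$ contains $\Gamma'$, hence $\overline{\Gamma'}$.
\end{proof}

In the same way $\iota(1)$ is the identity element of $W(G)$, since the closed set of all $s$ with $\iota(1)s=s\iota(1)=s$ contains $\iota(G)$. We denote it by $1$.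

An \emph{ideal} of a semigroup $T$ is a nonempty subset $K$ with $TK\subset K$ and $KT\subset K$. A \emph{zero} of $T$ is an element $e\in T$ with $te=et=e$ for all $t\in T$, that is, such that $\{e\}$ is an ideal. A zero is unique: two zeros $e,e'$ satisfy $e=ee'=e'$. The next proposition reduces the search for a zero to a question about compact groups.

\begin{proposition}\label{prop:kernel}
Let $T$ be a compact semitopological semigroup and let $j:\Gamma\to T$ be a homomorphism from a group $\Gamma$, with dense image. Then $T$ has an ideal $K$ that is a compact topological group in the topology induced from $T$.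
\end{proposition}

\begin{proof}
\emph{The case of commutative $T$.} By Lemma~\ref{lem:closure}(b) this case includes all abelian $\Gamma$, and it is the only case needed for the abelian groups of this paper. Let $K=\bigcap_{t\in T}tT$. Each $tT$ is compact, as a continuous image of $T$, and $t_1T\cap\dots\cap t_rT\supset t_1\cdots t_rT$ by commutativity. Hence $K$ is compact and nonempty. It is an ideal, since $sK\subset s\,tT=t(sT)\subset tT$ for all $s,t\in T$. It is contained in every ideal $I$, since $I\supset tT\supset K$ for $t\in I$. For $k\in K$ the set $kK\subset K$ is an ideal, because $s\,kK=k(sK)\subset kK$; so $kK=K$. This makes $K$ a group: fix $k\in K$ and choose $e\in K$ with $ke=k$; every $l\in K$ has the form $l=km$, so $le=kem=l$; and $e\in lK$ provides an inverse of $l$. By Ellis' theorem \cite{Ellis}, a compact Hausdorff group with separately continuous multiplication is a topological group.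

\emph{The general case.} A \emph{mean} on a space of bounded functions containing the constants is a positive linear functional $m$ with $m(\mathbf 1)=1$. We combine two theorems; see \cite{BJM} or \cite{Ruppert} for both. By the theorem of Ryll-Nardzewski, for every group $\Gamma$, taken discrete, there is a mean $m$ on $\mathrm{WAP}(\Gamma)$ invariant under left and right translations. By the theorem of de Leeuw and Glicksberg \cite{dLG}, $C(T)$ carries a mean invariant under left and right translations by elements of $T$ if and only if the minimal ideal of $T$ is a compact topological group. It remains to transfer $m$ to $C(T)$. For $F\in C(T)$ and $t\in T$ put $L_tF(u)=F(tu)$ and $R_tF(u)=F(ut)$. The maps $t\mapsto L_tF$ and $t\mapsto R_tF$ from $T$ to $C(T)$ are continuous for pointwise convergence, so their images are bounded and pointwise compact. By Grothendieck's theorem such sets are weakly compact; the weak topology then coincides on them with the coarser Hausdorff topology of pointwise convergence, and both maps are weakly continuous. The bounded linear map $F\mapsto F\circ j$ sends $L_{j(\gamma)}F$ to $(F\circ j)_\gamma$, so $F\circ j\in\mathrm{WAP}(\Gamma)$, and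 $m'(F)=m(F\circ j)$ is a mean on $C(T)$. The continuous functions $t\mapsto m'(L_tF)$ and $t\mapsto m'(R_tF)$ equal $m'(F)$ on the dense set $j(\Gamma)$, hence on $T$.
\end{proof}

\section{Unions of sets and an interchange of limits}\label{sec:limits}

Let $G$ be a group of functions on a set $X$, and for $A\subset X$ let $G_A$ be the subgroup of functions that are trivial off $A$. Suppose that the closure of $\iota(G_A)$ in $W(G)$ has a zero $e_A$. Then $e_X$ is a zero of $W(G)$, and $W(G)$ is a singleton exactly when $e_X=1$. If the topology of $G$ is a kind of convergence in measure, then for a small set $A$ the whole subgroup $G_A$ lies near the identity, and so $e_A$ lies near $1$. It is therefore enough to approximate $e_X$ by elements $e_A$ with $A$ small. To see which relations among the $e_A$ to expect, we return to the group $M$ of Example~\ref{ex:measure}, mapped into a concrete semigroup.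

\begin{example}\label{ex:ball}
Let $S$ be the unit ball of the real space $L^\infty[0,1]=L^1[0,1]^*$ with the weak* topology and pointwise multiplication. It is compact by the Banach--Alaoglu theorem, and semitopological because $\int(uv)w=\int u(vw)$ with $vw\in L^1$ for $w\in L^1$. The map $j(B)=1-2\cdot\mathbf 1_B$ is a homomorphism $M\to S$. For $A\in M$ let $S_A$ be the closure of $\{j(B):B\subset A\}$ and let $e_A=\mathbf 1_{[0,1]\setminus A}$. Every $u\in S_A$ equals $1$ almost everywhere off $A$, so $ue_A=e_A$. Moreover $e_A\in S_A$. Indeed, the Rademacher functions $r_n$ (equal to $\pm1$ according to the $n$-th binary digit) are orthonormal in $L^2$ and uniformly bounded, so $r_n\to0$ weak*, and $j(A\cap\{r_n=-1\})=e_A+r_n\mathbf 1_A\to e_A$. Thus $e_A$ is the zero of $S_A$, and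
\[
e_Ae_B=e_{A\cup B}.
\]
If $D_0,D_1,\dots$ are pairwise disjoint, then $\lambda(D_n)\to0$, so $e_{[0,1]\setminus D_n}=\mathbf 1_{D_n}\to0=e_{[0,1]}$.
\end{example}

The last limit was derived from additivity of $\lambda$. The next lemma shows that it is forced by the union law and separate continuity alone. It is the main idea of the paper in its smallest case, $X=\mathbb N$ and $D_n=\{n\}$. Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Recall that every sequence $(y_n)$ in a compact Hausdorff space has a unique limit $\lim_{n,\mathcal U}y_n$ along $\mathcal U$, that this limit lies in the closure of $\{y_n:n\in\mathbb N\}$, that continuous maps preserve it, and that it equals $y$ if $y_n=y$ for all large $n$.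

\begin{lemma}\label{lem:onecoord}
Let $\mathcal F$ be the algebra of finite and cofinite subsets of $\mathbb N$, let $S$ be a compact semitopological semigroup, and let $\eta:\mathcal F\to S$ satisfy $\eta(P)\eta(Q)=\eta(P\cup Q)$ for all $P,Q\in\mathcal F$. Then $\eta(\mathbb N)=\lim_{n,\mathcal U}\eta(\mathbb N\setminus\{n\})$.
\end{lemma}

\begin{proof}
Put $e=\eta(\mathbb N)$ and $p_n=\eta(\mathbb N\setminus\{n\})$. To compare the limit of the $p_n$ with $e$ we need a second sequence whose products with the $p_n$ depend on the order of the indices. Let $Q_m=\{i\in\mathbb N:i>m\}$ and $q_m=\eta(Q_m)$. The union $(\mathbb N\setminus\{n\})\cup Q_m$ is $\mathbb N$ if $n\in Q_m$, and is $\mathbb N\setminus\{n\}$ otherwise. Hence $p_nq_m=e$ for $n>m$ and $p_nq_m=p_n$ for $n\le m$: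
\[
\begin{array}{c|cccc}
 & q_0 & q_1 & q_2 & \cdots\\ \hline
p_0 & p_0 & p_0 & p_0 & \cdots\\
p_1 & e & p_1 & p_1 & \cdots\\
p_2 & e & e & p_2 & \cdots\\
\vdots & \vdots & \vdots & \vdots &
\end{array}
\]
Each column is eventually $e$, and the $n$-th row is eventually $p_n$. Let $p=\lim_{n,\mathcal U}p_n$ and $q=\lim_{m,\mathcal U}q_m$, and compute $pq$ in two ways using separate continuity. Along the columns, $pq_m=\lim_{n,\mathcal U}p_nq_m=e$ for each $m$, so $pq=\lim_{m,\mathcal U}pq_m=e$. Along the rows, $p_nq=\lim_{m,\mathcal U}p_nq_m=p_n$ for each $n$, so $pq=\lim_{n,\mathcal U}p_nq=p$. Hence $p=e$.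
\end{proof}

Compactness is what provides $p$ and $q$; for the discrete semigroup $(\mathcal F,\cup)$ and the identity map $\eta$ the conclusion fails.

Lemma~\ref{lem:onecoord} approximates the element attached to the whole space by elements attached to proper subsets. To reach small subsets we iterate it, using a new copy of $\mathbb N$ at each step. Let $X=\mathbb N^{\mathbb N}$ be the set of all sequences $x=(x_1,x_2,\dots)$ in $\mathbb N$, and let $\mathcal A$ be the algebra of subsets of $X$ generated by the sets $\{x:x_i=n\}$. It is countable, being generated by countably many sets, and it is infinite. Each member of $\mathcal A$ depends on finitely many coordinates, because the sets with this property form an algebra containing the generators. For a finite sequence $s=(s_1,\dots,s_k)$ in $\mathbb N$ of length $|s|=k\ge0$ put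
\[
A_s=\{x\in X: x_i\ne s_i\text{ for }1\le i\le k\}\in\mathcal A .
\]
For the empty sequence $()$ this gives $A_{()}=X$. We write $s^\frown n=(s_1,\dots,s_k,n)$.

\begin{proposition}\label{prop:levels}
Let $S$ be a compact semitopological semigroup and let $A\mapsto e_A$ be a map $\mathcal A\to S$ with $e_Ae_B=e_{A\cup B}$ for all $A,B\in\mathcal A$. Then $e_X\in\overline{\{e_{A_s}:|s|=k\}}$ for every $k\ge0$.
\end{proposition}

\begin{proof}
Let $E_k=\{e_{A_s}:|s|=k\}$, so that $E_0=\{e_X\}$. It suffices to show $E_k\subset\overline{E_{k+1}}$, for then $\overline{E_0}\subset\overline{E_1}\subset\cdots$. Fix $s$ with $|s|=k$. For $P\in\mathcal F$ the set $A_s[P]=\{x\in A_s:x_{k+1}\in P\}$ belongs to $\mathcal A$, since $\{x:x_{k+1}\in P\}$ is a finite union of generators or the complement of one. We have $A_s[P]\cup A_s[Q]=A_s[P\cup Q]$, $A_s[\mathbb N]=A_s$ and $A_s[\mathbb N\setminus\{n\}]=A_{s^\frown n}$. Lemma~\ref{lem:onecoord}, applied to $\eta(P)=e_{A_s[P]}$, gives $e_{A_s}=\lim_{n,\mathcal U}e_{A_{s^\frown n}}\in\overline{E_{k+1}}$.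
\end{proof}

\section{A submeasure and the groups of step functions}\label{sec:groups}

In view of Proposition~\ref{prop:levels} we want a notion of size on $\mathcal A$ for which $A_s$ is small, uniformly in $s$, when $|s|$ is large, while every nonempty set has positive size, so that the resulting group is Hausdorff. No measure does this. If $\mu$ is a finite, finitely additive measure on $\mathcal A$, then for fixed $s$ the sets $A_s\setminus A_{s^\frown n}=\{x\in A_s:x_{|s|+1}=n\}$ are pairwise disjoint, so $\mu(A_{s^\frown n})\to\mu(A_s)$, and by induction $\sup_{|s|=k}\mu(A_s)=\mu(X)$ for every $k$. A group topology, however, needs only subadditivity. A \emph{submeasure} on $\mathcal A$ is a function $\varphi:\mathcal A\to[0,\infty)$ with $\varphi(\varnothing)=0$, $\varphi(A)\le\varphi(B)$ for $A\subset B$, and $\varphi(A\cup B)\le\varphi(A)+\varphi(B)$.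

How small can a submeasure make the sets $A_s$? Let $k\ge1$ and let $c^j=(j,\dots,j)$ be the constant sequence of length $k$. For each $x\in X$ one of the $k+1$ numbers $0,\dots,k$ differs from all of $x_1,\dots,x_k$, so
\begin{equation}\label{eq:cover}
X=A_{c^0}\cup A_{c^1}\cup\dots\cup A_{c^k}.
\end{equation}
If $\varphi(X)=1$ and $\varphi(A_s)\le w_k$ for all $s$ of length $k$, then \eqref{eq:cover} forces $w_k\ge\frac1{k+1}$. We show that this bound can be attained. For $A\in\mathcal A$ let
\[
\varphi(A)=\inf\Bigl\{\sum_{s\in F}\frac1{|s|+1}:\ F\text{ a finite set of finite sequences with }A\subset\bigcup_{s\in F}A_s\Bigr\}.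
\]
The choice $F=\{()\}$ gives $\varphi\le1$, the empty $F$ gives $\varphi(\varnothing)=0$, and $F=\{s\}$ gives
\begin{equation}\label{eq:small}
\varphi(A_s)\le\frac1{|s|+1}.
\end{equation}
A cover of $B$ covers every $A\subset B$, and if $F$ covers $A$ and $F'$ covers $B$ then $F\cup F'$ covers $A\cup B$ at no more than the sum of the costs. So $\varphi$ is a submeasure. The point is that $\varphi$ does not vanish: a cheap family $F$ consists of few long sequences, and a diagonal argument finds a point that it misses.

\begin{lemma}\label{lem:positive}
If $A\in\mathcal A$ is nonempty and depends only on the first $j$ coordinates, then $\varphi(A)\ge\frac1{j+1}$. In particular $\varphi(A)>0$ for every nonempty $A\in\mathcal A$, and $\varphi(X)=1$.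
\end{lemma}

\begin{proof}
Fix $y\in A$; every $x$ with $x_i=y_i$ for $i\le j$ lies in $A$. Let $F=\{s^1,\dots,s^N\}$ with $|s^1|\le\dots\le|s^N|$ and $\sum_{s\in F}\frac1{|s|+1}<\frac1{j+1}$. For $1\le i\le N$,
\[
\frac{i}{|s^i|+1}\le\sum_{l\le i}\frac1{|s^l|+1}<\frac1{j+1},
\]
so $|s^i|+1>i(j+1)=ij+i\ge j+i$, that is, $|s^i|\ge j+i$. Thus $s^i$ has a $(j+i)$-th entry $s^i_{j+i}$. Choose $x$ with $x_i=y_i$ for $i\le j$ and $x_{j+i}=s^i_{j+i}$ for $1\le i\le N$. Then $x\in A$ and $x\notin A_{s^i}$ for every $i$, so $F$ does not cover $A$. The case $j=0$ gives $\varphi(X)\ge1$.
\end{proof}

\begin{lemma}\label{lem:split}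
For every $\varepsilon>0$, each $A\in\mathcal A$ is a finite disjoint union of sets $C\in\mathcal A$ with $\varphi(C)<\varepsilon$.
\end{lemma}

\begin{proof}
Take $k\ge1$ with $\frac1{k+1}<\varepsilon$ and put $C_j=(A\cap A_{c^j})\setminus\bigcup_{l<j}A_{c^l}$ for $0\le j\le k$. These sets are disjoint, their union is $A$ by \eqref{eq:cover}, and $\varphi(C_j)\le\varphi(A_{c^j})<\varepsilon$ by \eqref{eq:small}.
\end{proof}

Now let $H$ be a topological group. Let $G(H)$ be the set of functions $g:X\to H$ that take finitely many values and satisfy $g^{-1}(h)\in\mathcal A$ for all $h\in H$. It is a group under pointwise multiplication, abelian if $H$ is. For $g\in G(H)$ and $V\subset H$ the set $D_V(g)=\{x:g(x)\notin V\}$ is a finite union of level sets of $g$, so it lies in $\mathcal A$. For a neighborhood $V$ of $1_H$ and $0<\varepsilon\le1$ let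
\[
N(V,\varepsilon)=\{g\in G(H):\varphi(D_V(g))<\varepsilon\}.
\]

\begin{lemma}\label{lem:topology}
The sets $N(V,\varepsilon)$ form a base of neighborhoods of $1$ for a Hausdorff group topology on $G=G(H)$. The constant functions form a closed subgroup topologically isomorphic to $H$. If $H$ is metrizable, so is $G$.
\end{lemma}

\begin{proof}
\emph{Group topology.} A family $\mathcal N$ of subsets of a group, each containing $1$, is a base of neighborhoods of $1$ for a group topology if for all $N_1,N_2\in\mathcal N$ and every element $g$ there are members $N$ of $\mathcal N$ satisfying each of $N\subset N_1\cap N_2$, $NN\subset N_1$, $N^{-1}\subset N_1$ and $gNg^{-1}\subset N_1$. Monotonicity of $\varphi$ gives $N(V_1\cap V_2,\min(\varepsilon_1,\varepsilon_2))\subset N(V_1,\varepsilon_1)\cap N(V_2,\varepsilon_2)$. Given $V$, choose $V'$ with $V'V'\subset V$; then $D_V(fg)\subset D_{V'}(f)\cup D_{V'}(g)$, and subadditivity gives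
\begin{equation}\label{eq:product}
N(V',\varepsilon/2)\,N(V',\varepsilon/2)\subset N(V,\varepsilon).
\end{equation}
Since $D_V(f^{-1})=D_{V^{-1}}(f)$, we have $N(V^{-1},\varepsilon)^{-1}=N(V,\varepsilon)$. Finally, if $g$ has values $h_1,\dots,h_r$, choose $V'$ with $h_iV'h_i^{-1}\subset V$ for all $i$; then $D_V(gfg^{-1})\subset D_{V'}(f)$, so $gN(V',\varepsilon)g^{-1}\subset N(V,\varepsilon)$.

\emph{Hausdorff.} It suffices to show that the sets $N(V,\varepsilon)$ intersect in $\{1\}$. Let $g$ take a value $h\ne1$ on the nonempty set $A=g^{-1}(h)$, and choose $V\not\ni h$. Then $0<\varphi(A)\le1$ by Lemma~\ref{lem:positive}, and $D_V(g)\supset A$, so $g\notin N(V,\varphi(A))$.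

\emph{Embedding.} For the constant function $h$ the set $D_V(h)$ is $\varnothing$ if $h\in V$ and $X$ otherwise. Since $\varphi(X)=1\ge\varepsilon$, the constant $h$ lies in $N(V,\varepsilon)$ if and only if $h\in V$.

\emph{Closedness.} Let $g$ be non-constant, with values $h\ne h'$ on nonempty sets $A,A'\in\mathcal A$. Choose $V$ with $Vh\cap Vh'=\varnothing$ and let $\varepsilon=\min(\varphi(A),\varphi(A'))>0$. Suppose that the neighborhood $N(V,\varepsilon)g$ of $g$ contains a constant $c$. Then $\varphi(D_V(cg^{-1}))<\varepsilon$, so $D_V(cg^{-1})$ contains neither $A$ nor $A'$. Hence $ch^{-1}\in V$ and $ch'^{-1}\in V$, that is, $c\in Vh\cap Vh'$, a contradiction.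

\emph{Metrizability.} If $(V_n)$ is a countable base at $1_H$, the sets $N(V_n,\frac1m)$ form a countable base at $1$ in $G$. By the Birkhoff--Kakutani theorem, a Hausdorff group with a countable base at $1$ is metrizable.
\end{proof}

For $A\in\mathcal A$ let $G_A=\{g\in G(H):g=1_H\text{ off }A\}$, a subgroup of $G(H)$. If $g\in G_A$ then $D_V(g)\subset A$ for every $V$. So small sets carry small subgroups:
\begin{equation}\label{eq:smallsubgroup}
\varphi(A)<\varepsilon\ \Longrightarrow\ G_A\subset N(V,\varepsilon)\text{ for every }V.
\end{equation}

For the discrete group $H=\mathbb Z/2=\{0,1\}$, identify $g$ with the set $g^{-1}(1)$. Then $G(H)$ is the countable infinite Boolean group $(\mathcal A,\triangle)$, and $N(\{0\},\varepsilon)=\{A:\varphi(A)<\varepsilon\}$, so the topology is given by the invariant metric $d(A,B)=\varphi(A\triangle B)$.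

\section{The compactification of $G(H)$ is a point}\label{sec:main}

\begin{theorem}\label{thm:GH}
For every topological group $H$, the compactification $W(G(H))$ is a singleton.
\end{theorem}

The case $H=\mathbb Z/2$ is Theorem~\ref{thm:boolean}. Fix $H$, and write $G=G(H)$ and $S=W(G)$. For $A\in\mathcal A$ let $S_A=\overline{\iota(G_A)}$. By Lemma~\ref{lem:closure}(a) this is a closed subsemigroup of $S$; also $S_X=S$, and $S_A\subset S_B$ when $A\subset B$. We must produce the elements $e_A$ of Section~\ref{sec:limits} and verify the union law.

\begin{lemma}\label{lem:zero}
For every $A\in\mathcal A$ the semigroup $S_A$ has a zero $e_A$.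
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:kernel}, applied to $\iota:G_A\to S_A$, there is an ideal $K$ of $S_A$ that is a compact topological group. Let $e$ be its identity. We show that $K=\{e\}$; a one-point ideal is a zero. The plan is to map $G_A$ onto a dense subgroup of $K$ and to show that $G_A$ has no non-trivial finite-dimensional unitary representation.

For $s\in S_A$ both $es$ and $se$ lie in $K$, so $es=(es)e=e(se)=se$. Hence $\rho(s)=se$ satisfies $\rho(s)\rho(t)=s(et)e=s(te)e=\rho(st)$. The map $\rho:S_A\to K$ is thus a continuous homomorphism, and it is onto because $\rho(k)=k$ for $k\in K$. It follows that $\rho\iota(G_A)$ is dense in $K$.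

Let $\pi:K\to U(n)$ be a continuous homomorphism into a unitary group, and let $\theta=\pi\rho\iota:G_A\to U(n)$, a continuous homomorphism of groups. The neighborhood $O=\{u:\|u-I\|<1\}$ of $I$ in $U(n)$ contains no non-trivial subgroup. Indeed, if $I\ne u\in O$, then $u$ has an eigenvalue $e^{it}$ with $0<|t|<\pi/3$; for the least $m$ with $m|t|\ge\pi/3$ we have $m|t|<2\pi/3$, so $\|u^m-I\|\ge|e^{imt}-1|\ge1$. By continuity, $\theta^{-1}(O)\supset N(V,\varepsilon)\cap G_A$ for some $V$ and $\varepsilon$. By Lemma~\ref{lem:split}, $A$ is a disjoint union $C_1\cup\dots\cup C_r$ with $C_i\in\mathcal A$ and $\varphi(C_i)<\varepsilon$. By \eqref{eq:smallsubgroup}, $\theta(G_{C_i})$ is a subgroup contained in $O$, so it is trivial. Each $g\in G_A$ is a product $g_1\cdots g_r$, where $g_i\in G_{C_i}$ equals $g$ on $C_i$ and $1_H$ elsewhere. Hence $\theta$ is trivial, and $\pi$ is trivial on the dense set $\rho\iota(G_A)$, so on $K$. By the Peter--Weyl theorem the continuous homomorphisms into the groups $U(n)$ separate the points of the compact group $K$. Therefore $K=\{e\}$.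
\end{proof}

Lemma~\ref{lem:split} cannot be dropped here: if $\mathcal A$ were replaced by the algebra $\{\varnothing,X\}$, the group of step functions would be $H$ itself, and for a non-trivial compact $H$ the semigroup $W(H)=H$ has no zero.

\begin{lemma}\label{lem:union}
For all $A,B\in\mathcal A$ we have $e_Ae_B=e_{A\cup B}$.
\end{lemma}

\begin{proof}
\emph{Nested sets.} If $A\subset B$, then $e_A\in S_A\subset S_B$, so $e_Ae_B=e_Be_A=e_B$.

\emph{Disjoint sets.} Let $A\cap B=\varnothing$. At each point of $X$, an element of $G_A$ or an element of $G_B$ takes the value $1_H$, so $G_A$ and $G_B$ commute elementwise, and by Lemma~\ref{lem:closure}(b) so do $S_A$ and $S_B$. Let $z=e_Ae_B$, an element of the semigroup $S_{A\cup B}$. Every element of $G_{A\cup B}$ is a product $ab$ with $a\in G_A$ and $b\in G_B$, and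
\[
\iota(a)\iota(b)\,e_Ae_B=\bigl(\iota(a)e_A\bigr)\bigl(\iota(b)e_B\bigr)=e_Ae_B .
\]
So the closed set $\{s:sz=z\}$ contains $\iota(G_{A\cup B})$, hence $S_{A\cup B}$. Taking $s=e_{A\cup B}$ gives $z=e_{A\cup B}z=e_{A\cup B}$, the last equality because $z\in S_{A\cup B}$.

\emph{Arbitrary sets.} Using the nested case, the disjoint case and the nested case again,
\[
e_Ae_B=e_A\,(e_{B\setminus A}\,e_B)=(e_A\,e_{B\setminus A})\,e_B=e_{A\cup B}\,e_B=e_{A\cup B}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:GH}]
Let $Z$ be a closed neighborhood of $1$ in $S$. By continuity of $\iota$ there are $V$ and $\varepsilon$ with $\iota(N(V,\varepsilon))\subset Z$. Take $k$ with $\frac1{k+1}<\varepsilon$. If $|s|=k$, then $\varphi(A_s)<\varepsilon$ by \eqref{eq:small}, so $G_{A_s}\subset N(V,\varepsilon)$ by \eqref{eq:smallsubgroup}, and $e_{A_s}\in\overline{\iota(G_{A_s})}\subset Z$. By Lemma~\ref{lem:union} and Proposition~\ref{prop:levels}, $e_X$ lies in the closure of $\{e_{A_s}:|s|=k\}$, so $e_X\in Z$. In a compact Hausdorff space the closed neighborhoods of a point intersect in that point, so $e_X=1$. Since $e_X$ is the zero of $S_X=S$, every $s\in S$ satisfies $s=s\cdot1=se_X=e_X$.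
\end{proof}

The upper bound \eqref{eq:small} is thus used twice, in Lemma~\ref{lem:split} and in the last step, while the lower bound of Lemma~\ref{lem:positive} enters only through Lemma~\ref{lem:topology}, where it makes $G(H)$ a Hausdorff group containing $H$.

\section{Dense subgroups, completions, and the integers}\label{sec:dense}

The groups $G(H)$ need not be complete or monothetic. To obtain Polish examples we pass to a completion, and to obtain $\mathbb Z$ we pass back from a completion to a dense cyclic subgroup. Both moves preserve triviality of $W$. The second requires extending a w.a.p.\ function from a dense subgroup, and for this we need uniform continuity.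

\begin{lemma}\label{lem:uniform}
Let $D$ be a topological group and $f\in\mathrm{WAP}(D)$. Then $\|f_u-f\|\to0$ as $u\to1$ in $D$.
\end{lemma}

\begin{proof}
Let $Q$ be the weak closure of $\{f_g:g\in D\}$, a weakly compact set. Evaluation at a point is a bounded functional, so pointwise convergence defines a coarser Hausdorff topology on $Q$, which must coincide with the weak topology. Each map $g\mapsto f_g(x)=f(gx)$ is continuous, so $g\mapsto f_g$ is continuous from $D$ to $Q$ with the weak topology. To pass from weak to norm continuity we use a theorem of Namioka \cite{Namioka}: for a weakly compact subset $Q$ of a Banach space, the identity map from $Q$ with the weak topology to $Q$ with the norm topology is continuous at a dense set of points. Given $\varepsilon>0$, a point of continuity has a relatively weakly open neighborhood $O\subset Q$ of norm diameter less than $\varepsilon$. The orbit is weakly dense in $Q$, so $f_{g_0}\in O$ for some $g_0\in D$, and $f_{ug_0}\in O$ for all $u$ in some neighborhood of $1$. Since $f_{ug_0}(x)=f(ug_0x)=(f_u)_{g_0}(x)$ and translation by $g_0$ is a linear isometry,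
\[
\|f_u-f\|=\|(f_u-f)_{g_0}\|=\|f_{ug_0}-f_{g_0}\|<\varepsilon
\]
for these $u$.
\end{proof}

\begin{lemma}\label{lem:dense}
Let $D$ be a dense subgroup of a topological group $\widehat G$.
\begin{enumerate}
\item[(a)] If $W(D)$ is a singleton, so is $W(\widehat G)$.
\item[(b)] If $\widehat G$ is abelian and $W(\widehat G)$ is a singleton, so is $W(D)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R:C(\widehat G)\to C(D)$ be restriction. By density of $D$ it is a linear isometry, and $R(F_d)=(RF)_d$ for $d\in D$.

(a) Let $F\in\mathrm{WAP}(\widehat G)$. The map $R$ is weakly continuous, so the orbit of $RF$ lies in the image of a weakly compact set and $RF\in\mathrm{WAP}(D)$. Hence $RF$ is constant, and so is $F$ by density.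

(b) Let $f\in\mathrm{WAP}(D)$. In an abelian group the left and right uniform structures coincide, and this is the only use of commutativity: a function $F$ is uniformly continuous if for each $\varepsilon>0$ there is a neighborhood $U$ of $1$ with $|F(y)-F(x)|<\varepsilon$ whenever $yx^{-1}\in U$. By Lemma~\ref{lem:uniform}, $f$ is uniformly continuous on $D$. The uniform structure of $D$ is induced from that of $\widehat G$, and a uniformly continuous complex function on a dense subspace of a uniform space has a uniformly continuous extension. So $f=RF$ with $F\in C(\widehat G)$ uniformly continuous.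

The image $Y$ of the isometry $R$ is a norm-closed, hence weakly closed, subspace of $C(D)$ containing every $f_d=R(F_d)$. So $Y$ contains the weakly compact weak closure $Q$ of the orbit of $f$. By the Hahn--Banach theorem the weak topology of $Y$ is induced from that of $C(D)$, so $R^{-1}(Q)$ is weakly compact in $C(\widehat G)$; in particular it is norm closed. It contains $F_d$ for $d\in D$. The map $g\mapsto F_g$ is norm continuous on $\widehat G$, since $\|F_{ug}-F_g\|=\|F_u-F\|$ and $F$ is uniformly continuous. As $D$ is dense, $F_g\in R^{-1}(Q)$ for all $g\in\widehat G$. Thus $F\in\mathrm{WAP}(\widehat G)$, so $F$ is constant and $f=RF$ is constant.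
\end{proof}

We recall the completion to be used. Let $G$ be a separable metrizable group and $d$ a compatible left-invariant metric. The group operations extend continuously to the completion $\widehat G$ of $G$ in the metric $d(x,y)+d(x^{-1},y^{-1})$. This is the two-sided (Raikov) completion; it is a Polish group containing $G$ as a dense topological subgroup.

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
By Lemma~\ref{lem:topology} and Theorem~\ref{thm:GH}, the group $G(H)$ contains $H$ as a closed topological subgroup and $W(G(H))$ is a singleton; it is abelian if $H$ is.

\emph{Polish groups.} Let $H$ be Polish with countable dense subset $H_0$. Then $G(H)$ is metrizable by Lemma~\ref{lem:topology}. The elements of $G(H)$ with values in $H_0$ form a countable set, since $\mathcal A$ is countable. This set is dense: given $g$ and $N(V,\varepsilon)$, replace each value $h$ of $g$ by some $h'\in H_0\cap Vh$ to get $g'$ with $D_V(g'g^{-1})=\varnothing$, so that $g'\in N(V,\varepsilon)g$. Let $\widehat G$ be the completion of $G(H)$. It is Polish, it is abelian if $H$ is, by density, and $W(\widehat G)$ is a singleton by Lemma~\ref{lem:dense}(a). It remains to see that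 $H$ is closed in $\widehat G$. Let $L$ be the closure of $H$, a Polish group. A completely metrizable subspace of a metrizable space is a $G_\delta$ set, so $H$ is a dense $G_\delta$ subset of $L$, and so is $gH$ for each $g\in L$. By the Baire category theorem $H\cap gH\ne\varnothing$, so $g\in H$. Hence $L=H$.

\emph{Vector spaces.} Let $H$ be a Hausdorff real topological vector space, written additively. Then $G(H)$ is a vector space under pointwise operations, a Hausdorff topological group under addition, and the constants form a closed linear subspace isomorphic to $H$. We check that $(t,g)\mapsto tg$ is continuous at each $(t_0,g_0)$. Given $N(V,\varepsilon)$, choose a balanced neighborhood $V'$ of $0$ with $V'+V'\subset V$ and an integer $M\ge|t_0|+1$, and write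
\[
tg-t_0g_0=t(g-g_0)+(t-t_0)g_0 .
\]
If $|t|\le M$ and $v\in\frac1MV'$, then $tv\in V'$ because $V'$ is balanced. So the first term lies in $N(V',\varepsilon/2)$ whenever $|t-t_0|\le1$ and $g-g_0\in N(\frac1MV',\varepsilon/2)$. Since $g_0$ has finitely many values, all values of the second term lie in $V'$ when $t$ is close to $t_0$, and then it lies in $N(V',\varepsilon/2)$. By \eqref{eq:product} the sum lies in $N(V,\varepsilon)$.
\end{proof}

Parts (b) and (c) use an exhaustion of $\mathcal A$ by finite algebras. There is a chain of finite subalgebras $\{\varnothing,X\}=\mathcal A_0\subset\mathcal A_1\subset\cdots$ with union $\mathcal A$ such that each $\mathcal A_{j+1}$ arises from $\mathcal A_j$ by splitting one atom into two nonempty pieces. To build it, enumerate $\mathcal A=\{B_1,B_2,\dots\}$ and adjoin the sets $B_i$ in turn: to adjoin $B_i$, split one at a time those atoms $a$ for which $a\cap B_i$ and $a\setminus B_i$ are both nonempty. The process involves infinitely many splittings because $\mathcal A$ is infinite. Let $G^j(H)$ be the subgroup of $G(H)$ consisting of the functions constant on each atom of $\mathcal A_j$. These subgroups increase, and their union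 is $G(H)$, since the finitely many level sets of a step function all lie in some $\mathcal A_j$.

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Give $H$, written additively, the discrete topology. Then $G(H)$ is metrizable and $W(G(H))$ is a singleton, so it suffices to show $G(H)\cong H^{(\omega)}$ as abstract groups. The group $G^0(H)$ of constants is $H$. Suppose that $\mathcal A_{j+1}$ arises by splitting the atom $a$ into $a'$ and $a''$, and let $H_j\cong H$ be the group of functions constant on $a''$ and zero off $a''$. If $g\in G^{j+1}(H)$ has values $h'$ on $a'$ and $h''$ on $a''$, let $g_1\in H_j$ have value $h''-h'$ on $a''$; then $g-g_1$ equals $h'$ on all of $a$ and lies in $G^j(H)$. An element of $G^j(H)\cap H_j$ is constant on $a$ and zero on $a'\neq\varnothing$, so it is zero. Hence $G^{j+1}(H)=G^j(H)\oplus H_j$, and $G(H)=G^0(H)\oplus\bigoplus_{j\ge0}H_j\cong H^{(\omega)}$.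
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $\mathbb T=\mathbb R/\mathbb Z$, let $G=G(\mathbb T)$, and let $\widehat G$ be its completion. By the proof of (a), $\widehat G$ is a Polish abelian group containing $\mathbb T$, and $W(\widehat G)$ is a singleton. The idea is that $G$ is an increasing union of tori, each with a dense set of topological generators, and that a Baire category argument turns these into one generator of $\widehat G$; this is where completeness is needed.

Let $T_j=G^j(\mathbb T)$ and let $r$ be the number of atoms of $\mathcal A_j$. The map $\mathbb T^r\to T_j$ that assigns to an $r$-tuple the function with these values on the atoms is a group isomorphism. It is continuous, since it sends $V^r$ into $N(V,\varepsilon)$. As $\mathbb T^r$ is compact and $T_j$ is Hausdorff, it is a homeomorphism. By Kronecker's theorem, $(\theta_1,\dots,\theta_r)\in\mathbb R^r$ generates a dense subgroup of $\mathbb T^r$ if $1,\theta_1,\dots,\theta_r$ are linearly independent over $\mathbb Q$. The remaining tuples lie in countably many affine hyperplanes, a Lebesgue null set. So the elements generating a dense subgroup of $T_j$ are dense in $T_j$.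

For a nonempty open $U\subset\widehat G$ let $O_U=\{z\in\widehat G:nz\in U\text{ for some }n\in\mathbb Z\}$. This set is open, as a union of preimages of $U$ under the continuous maps $z\mapsto nz$. It is dense. Indeed, let $U'\subset\widehat G$ be nonempty and open. Since $G=\bigcup_jT_j$ is dense and the $T_j$ increase, some $T_j$ meets both $U$ and $U'$. Choose $w\in U'\cap T_j$ generating a dense subgroup of $T_j$. Then $nw\in U\cap T_j$ for some $n$, so $w\in O_U\cap U'$. By the Baire category theorem there is $z$ in the intersection of the sets $O_U$, where $U$ runs over a countable base of nonempty open sets of $\widehat G$. The cyclic group $\langle z\rangle$ meets every such $U$, so it is dense in $\widehat G$.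
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
Let $\widehat G$ and $z$ be as in (c). If $\langle z\rangle$ were finite, it would be closed and dense, hence equal to the infinite group $\widehat G$. So $n\mapsto nz$ is an isomorphism of $\mathbb Z$ onto $\langle z\rangle$. Let $\tau$ be the metrizable group topology on $\mathbb Z$ transported from $\langle z\rangle\subset\widehat G$. Lemma~\ref{lem:dense}(b) shows that $W(\mathbb Z,\tau)$ is a singleton.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(e)]
Each of these groups has $W$ a singleton, so Proposition~\ref{prop:reflexive} applies.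
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJM}
Berglund, Junghenn and Milnes, \emph{Analysis on Semigroups}.

\bibitem{dLG}
de Leeuw and Glicksberg, Acta Math. \textbf{105} (1961).

\bibitem{Ellis}
Ellis, Duke Math. J. \textbf{24} (1957).

\bibitem{Namioka}
Namioka, Pacific J. Math. \textbf{51} (1974).

\bibitem{Ruppert}
Ruppert, Lecture Notes in Mathematics \textbf{1079}.

\bibitem{Uspenskij}
Vladimir Uspenskij, \emph{Compactifications of topological groups}, arXiv:math/0204144 (2002).

\end{thebibliography}
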